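# Transversals of intersecting segment systems: the bound $\lceil r/2\rceil$

## 1. Linear systems, segment systems, and the number $\lceil r/2\rceil$

**Definition (linear system).** A linear system is a pair $(P,\mathcal L)$, where $P$ is a finite set of points and $\mathcal L$ is a family of subsets of $P$, called lines, such that $|\ell\cap \ell'|\le 1$ for all distinct $\ell,\ell'\in\mathcal L$. It is intersecting if $|\ell\cap \ell'|=1$ for all distinct $\ell,\ell'\in\mathcal L$. The degree of a point is the number of lines that contain it.

For example, $P=\{a,b,c\}$ with lines $\{a,b\},\{a,c\},\{b,c\}$ is an intersecting linear system, and every point has degree $2$.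

**Definition (transversal).** A set $T\subseteq P$ is a transversal if it meets every line. The transversal number $\tau$ is the smallest size of a transversal.

In the triangle above no point lies on all three lines, and any two points meet all lines, so $\tau=2$. We also say that a set of points "covers" the lines it meets.

**Definition (segment system).** Let $r\ge2$ be an integer. A linear system with $P\subseteq\mathbb Z^2$ is an $r$-segment system if every line in $\mathcal L$ consists of $r$ consecutive integer points on some line of $\mathbb R^2$, and every line of $\mathbb R^2$ contains at most one line of $\mathcal L$.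

So a member of $\mathcal L$ has the form
$$\ell=\{x,\;x+v_\ell,\;\dots,\;x+(r-1)v_\ell\},\qquad v_\ell\in\mathbb Z^2 \text{ primitive},$$
where primitive means that the two coordinates of $v_\ell$ are coprime. The vector $v_\ell$ is determined up to sign; we fix one choice for each $\ell$. The points $x,x+v_\ell,\dots$ then have positions $0,1,\dots,r-1$ on $\ell$. The real line containing $\ell$ is its supporting line. The set $\{(0,0),(2,0),(4,0)\}$ is not allowed for $r=3$, because its points are not consecutive.

Three examples will accompany us.

**Example 1 (triangle, $r=2$).** The three pairs from $\{(0,0),(1,0),(0,1)\}$ have directions $(1,0),(0,1),(-1,1)$. They form an intersecting $2$-segment system with $\tau=2$.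

**Example 2 (tangent system, $r\ge2$).** For $0\le s\le r-1$ let
$$\ell_s=\{(x,\;sx-s^2): x\in\mathbb Z,\ s\le x\le s+r-1\}.$$
Its direction is $(1,s)$, and its supporting line is the tangent of the parabola $y=x^2/4$ at $x=2s$. For $s\ne t$ the equation $sx-s^2=tx-t^2$ gives $x=s+t$, so the supporting lines meet in $(s+t,st)$. Since $0\le s,t\le r-1$, the abscissa $s+t$ lies in both ranges, so $\ell_s\cap\ell_t=\{(s+t,st)\}$, and the system is intersecting. A point of $\ell_s$ with abscissa $x$ lies on $\ell_t$ with $t\ne s$ only if $t=x-s$, so every degree is at most $2$. There are $r$ lines and a point covers at most two of them, so $\tau\ge\lceil r/2\rceil$. Choosing the common points of pairs of lines shows $\tau=\lceil r/2\rceil$. Note that $\ell_t$ meets $\ell_s$ at position $(s+t)-s=t$.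

**Example 3 (triangle with medians, $r=4$).** Let

* $\ell_1=\{(0,0),(1,0),(2,0),(3,0)\}$,
* $\ell_2=\{(0,0),(-1,3),(-2,6),(-3,9)\}$,
* $\ell_3=\{(4,-3),(2,0),(0,3),(-2,6)\}$,
* $\ell_4=\{(0,0),(0,1),(0,2),(0,3)\}$,
* $\ell_5=\{(2,0),(1,1),(0,2),(-1,3)\}$,
* $\ell_6=\{(1,0),(0,2),(-1,4),(-2,6)\}$.

The directions $(1,0),(-1,3),(-2,3),(0,1),(-1,1),(-1,2)$ are primitive and pairwise non-parallel. Four points have degree $3$:
$$(0,0)\in\ell_1,\ell_2,\ell_4;\quad (2,0)\in\ell_1,\ell_3,\ell_5;\quad (-2,6)\in\ell_2,\ell_3,\ell_6;\quad (0,2)\in\ell_4,\ell_5,\ell_6 .$$
They account for $12$ of the $15$ pairs of lines. The other three pairs meet at $\ell_1\cap\ell_6=(1,0)$, $\ell_2\cap\ell_5=(-1,3)$, $\ell_3\cap\ell_4=(0,3)$. So the system is intersecting with maximum degree $3$. Two points could cover all six lines only if both had degree $3$ and no line contained both, but any two of the four triples $124,135,236,456$ share an index. Hence $\tau\ge3$, and three points suffice (pair up the six lines). So $\tau=3$.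

We quote three facts from Oliveros, O'Neill and Zerbib:

* **Fact 1.** Every intersecting $r$-segment system with $r\ge3$ has a point of degree $1$, so $\tau\le r-1$. (Take the other $r-1$ points of the line through that point: every other line meets this line in one of them.)
* **Fact 2.** Every intersecting $5$-segment system has $\tau\le3$.
* **Fact 3.** For every $r\ge3$ there is an intersecting $r$-segment system with $\tau=\lceil r/2\rceil$.

Example 2 proves Fact 3, and Fact 2 will come out again below. Fact 1 will be used as quoted.

The question, taken from Adrián Vázquez Ávila, "On transversal numbers of intersecting straight line systems and intersecting segment systems", arXiv:2101.04708 (2021), is whether $\lceil r/2\rceil$ is always enough.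

**Conjecture.** Any intersecting $r$-segment system satisfies $\tau\le\lceil r/2\rceil$, for $r\ge5$ an integer.

We prove it, and determine the extremal value for all $r\ge2$.

**Theorem A.** Every intersecting $r$-segment system with $r\ge5$ satisfies $\tau\le\lceil r/2\rceil$.

**Theorem B.** Let $f(r)$ be the maximum of $\tau$ over intersecting $r$-segment systems. Then $f(2)=2$, $f(3)=2$, $f(4)=3$, and $f(r)=\lceil r/2\rceil$ for all $r\ge5$.

So $\lceil r/2\rceil$ is sharp for $r\ge5$, and by Example 3 the hypothesis $r\ge5$ cannot be weakened to $r\ge4$.

## 2. Small $r$, and what pairing the lines gives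

Throughout, $n=|\mathcal L|$. If $n\le1$ then $\tau\le1$, so we assume $n\ge2$, and we discard points on no line, so that $P=\bigcup\mathcal L$.

For $r=2$ the two points of any line form a transversal, so $\tau\le2$, and Example 1 gives $f(2)=2$. For $r=3$, Fact 1 gives $\tau\le2$, and Example 2 attains $\lceil3/2\rceil=2$, so $f(3)=2$. For $r=4$, Fact 1 gives $\tau\le3$, and Example 3 attains it, so $f(4)=3$.

For larger $r$ the natural first step is to pair up the lines. Any two lines meet, so any $N$ lines can be covered by $\lceil N/2\rceil$ points, and
$$\tau\le\lceil n/2\rceil. \tag{1}$$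
This proves what we want when $n\le r$, and also when $n=r+1$ with $r$ odd. So everything depends on how many lines there can be beyond $r$. Example 3 has $n=6=r+2$, and there pairing gives $3$ instead of $2$.

The plan: the integer lattice, read modulo primes, bounds $n$ by $r$ plus roughly a prime gap. The small excess over $r$ is then absorbed by using points of degree at least $3$.

## 3. Directions modulo a prime

Two lines of $\mathcal L$ are never parallel: each supporting line carries only one line of $\mathcal L$, and distinct parallel supporting lines are disjoint, while any two lines of $\mathcal L$ meet. So $\det(v_\ell,v_{\ell'})\ne0$ for $\ell\ne\ell'$.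

**Definition (class).** Let $p$ be a prime. A primitive vector is nonzero mod $p$, so $v_\ell$ defines a point of the projective line $\mathbb P^1(\mathbb F_p)$, which has $p+1$ points. This point is the class of $\ell$ mod $p$. It does not depend on the sign of $v_\ell$.

In Example 3 with $p=5$ the slopes are $0,-3,-\tfrac32,\infty,-1,-2$, which mod $5$ are $0,2,1,\infty,4,3$. The six lines occupy the six classes, one each.

**Definition (reduced).** The system is reduced if for every prime $p$ at least two classes mod $p$ occur.

Example 2 is reduced: the directions $(1,0)$ and $(1,1)$ lie in different classes for every $p$. If we apply $(x,y)\mapsto(x,2y)$ to Example 2, the directions become $(1,2s)$, all of them in the class of $(1,0)$ mod $2$, and the system is not reduced. Halving $y$ undoes this, and this works in general.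

**Lemma 1 (reduction).** For every intersecting $r$-segment system with $n\ge2$ there is a reduced one with the same incidences.

*Proof.* The point is to pass to a sublattice whenever all directions agree mod $p$. Suppose all lines have the same class mod $p$. Fix a line $m$ and a point $x_0\in m$. Every line $\ell\ne m$ meets $m$ in a point $x_0+cv_m$, and $v_\ell$ is a multiple of $v_m$ mod $p$. So every point of $P$ is congruent to $x_0+c'v_m$ mod $p$ for some integer $c'$. Hence $P\subset x_0+\Lambda$, where
$$\Lambda=\{z\in\mathbb Z^2: z\equiv cv_m \pmod p\ \text{for some integer } c\},$$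
a sublattice of index $p$ in $\mathbb Z^2$. Each $v_\ell$ lies in $\Lambda$, and since it is primitive in $\mathbb Z^2$ it is primitive in $\Lambda$: $\Lambda\cap\mathbb Rv_\ell=\mathbb Zv_\ell$. So the points of $\ell$ are consecutive points of $x_0+\Lambda$ on the supporting line. Identify $x_0+\Lambda$ affinely with $\mathbb Z^2$. This gives an $r$-segment system with the same incidences, in which every $|\det(v_\ell,v_{\ell'})|$ has been divided by $p$. For $\ell\ne\ell'$ these are positive integers and there is at least one pair, so the process can be repeated only finitely often. $\square$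

The numbers $n$, $\tau$, $r$ and all degrees depend only on incidences. So from now on we may assume that the system is reduced. The next lemma is the only place where the arithmetic of the lattice enters the bound on $n$.

**Lemma 2.** Let $m\ne m'$ be in the same class mod $p$, and let $\ell$ be in another class. Then the positions on $\ell$ of $\ell\cap m$ and $\ell\cap m'$ are congruent mod $p$.

*Proof.* Let $X=m\cap m'$, and write $\ell\cap m=X+sv_m$ and $\ell\cap m'=X+s'v_{m'}$ with integers $s,s'$. Let $c$ be the difference of the positions. Then
$$cv_\ell=s'v_{m'}-sv_m\equiv \text{a multiple of } v_m \pmod p .$$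
Since $v_\ell$ and $v_m$ are independent mod $p$, we get $p\mid c$. $\square$

In Example 2, $\ell_t$ meets $\ell_s$ at position $t$, and for $p=2$ the lines $\ell_0,\ell_2$ share a class. They meet $\ell_1$ at positions $0$ and $2$, in agreement with the lemma.

**Lemma 3.** Let the system be reduced and let $p$ be a prime.

(a) If $p\ge r$, then $\tau=1$, or every class mod $p$ contains at most one line; in the latter case $n\le p+1$.

(b) If $r/2\le p<r$, then $\tau\le3$, or every class mod $p$ contains at most two lines; in the latter case $n\le2(p+1)$.

*Proof.* The bounds on $n$ are immediate, since there are $p+1$ classes.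

**Part (a).** We show that a class with two lines forces all lines through one point. Let $C$ be a class with at least two lines. There is a line outside $C$, because the system is reduced. Let $\ell\notin C$ and let $m,m'\in C$ be distinct. By Lemma 2 the positions of $\ell\cap m$ and $\ell\cap m'$ are congruent mod $p\ge r$, and they lie in $\{0,\dots,r-1\}$, so they are equal. Hence $\ell$ contains $m\cap m'$. If $C$ contained three non-concurrent lines, $\ell$ would contain their three intersection points, which are not collinear; this is impossible. So any three lines of $C$ are concurrent, which means all lines of $C$ pass through one point $X$. Every $\ell\notin C$ contains $X$ too. So $\tau=1$.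

**Part (b).** We show that a class with three lines forces $\tau\le3$. Since $r-1<2p$, no three distinct positions are congruent mod $p$. By Lemma 2, each $\ell\notin C$ meets the lines of a class $C$ in at most two points. Let $|C|\ge3$.

Suppose first that three lines of $C$ pass through a point $X$. A line outside $C$ avoiding $X$ would meet these three lines in three distinct points, which is impossible. So all lines outside $C$ contain $X$. Take one such line $\ell$; it exists because the system is reduced. It meets the lines of $C$ only in $X$ and possibly in one further point $Y$, so every line of $C$ contains $X$ or $Y$. Thus $\tau\le2$.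

Now suppose no three lines of $C$ are concurrent. A line outside $C$ meets every line of $C$, in at most two points altogether, and each of these points lies on at most two lines of $C$. So $|C|\le4$.

If $|C|=3$, then on every outside line one of the two points lies on two lines of $C$, so it is one of the three intersection points of $C$. These three points also cover $C$. So $\tau\le3$.

If $|C|=4$, every outside line contains two points, each on exactly two lines of $C$, which split $C$ into two pairs. There are three such splittings. A splitting determines the two points, which are distinct since no three lines of $C$ are concurrent, and hence it determines the line. So there are at most three outside lines. The two points on one of them cover $C$ and that line, and one more point covers the at most two remaining lines. So $\tau\le3$. $\square$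

**The prime case, and where pairing stops.** If $r\ge5$ is prime, Lemma 3(a) with $p=r$ gives $\tau=1$ or $n\le r+1$, and (1) gives $\tau\le(r+1)/2=\lceil r/2\rceil$. In particular $r=5$ is done. For $r=6$ the next prime is $7$, so we only know $n\le8$; pairing eight lines gives $4$, and the target is $3$. The longer the gap from $r$ to the next prime, the worse it gets. Two things help: a separate argument when $r-1$ is prime (Section 4), and a systematic use of points of degree at least $3$ (Sections 5 and 6).

## 4. The case $r=p+1$

Why this case separately? Take $r=8$. The primes in $[4,8)$ are $5$ and $7$. Lemma 3(a) with $p=11$, or Lemma 3(b) with $p=5$, gives $n\le12=r+4$, and none of the packing lemmas below reaches that far for such a small $r$. But if $p=r-1$, two congruent distinct positions must be the two ends of the line, and this is very rigid.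

**Proposition 4.** If $r=p+1\ge5$ with $p$ prime, then $\tau\le\lceil r/2\rceil$.

*Proof.* Here $p\ge5$, so $r\ge6$ is even and $\lceil r/2\rceil\ge3$. Assume the system is reduced. If $n\le r$, pair up the lines.

**Step 1: two lines as coordinate axes.** Let $n\ge r+1=p+2$. There are only $p+1$ classes, so two lines $m,m'$ lie in a common class mod $p$. If that class has at least three lines, Lemma 3(b) gives $\tau\le3\le\lceil r/2\rceil$. So let the class be $\{m,m'\}$. Put $O=m\cap m'$, $v=v_m$, $w=v_{m'}$, and let $\Lambda_0$ be the set of lines not through $O$. Use coordinates $(X,Y)$ for the point $O+Xv+Yw$.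

A line $\ell\in\Lambda_0$ is not in the class of $m$ and $m'$, and it meets $m$ and $m'$ in different points, since it avoids $O$. By Lemma 2 their positions on $\ell$ differ by a nonzero multiple of $p=r-1$. So these are the two end points of $\ell$. Their coordinates are $(a,0)$ and $(0,b)$ with nonzero integers $a,b$, and $|a|,|b|\le r-1=p$, because $O$ and $(a,0)$ both lie on $m$, and $O$ and $(0,b)$ both lie on $m'$. All other points of $\ell$ lie in the open quadrant given by the signs of $(a,b)$; call this pair of signs the sign vector of $\ell$.

If $|\Lambda_0|\le1$, then $O$ and one more point cover everything, so $\tau\le2$. Let $|\Lambda_0|\ge2$. Two lines of $\Lambda_0$ cannot have opposite sign vectors, because opposite closed quadrants meet only in $O$ and the two lines must meet.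

**Step 2: not all sign vectors are equal.** We show $\tau\le2$. Two lines have different sign vectors which are not opposite, so they differ in exactly one sign. By the symmetry between $m$ and $m'$, let $\ell_1,\ell_2$ differ exactly in the sign of $a$. Their closed quadrants share only a ray of the $Y$-axis, so $\ell_1\cap\ell_2$ lies on the $Y$-axis. The only point of $\ell_i$ there is $(0,b_i)$, so $b_1=b_2$. Any $\ell_3\in\Lambda_0$ differs in the sign of $a$ from $\ell_1$ or from $\ell_2$. Not being opposite to that line, it agrees with it in the sign of $b$, and the same argument gives $b_3=b_1$. So $O$ and $(0,b_1)$ cover everything.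

**Step 3: all sign vectors are equal.** We bound $|\Lambda_0|$ by counting residues. Changing signs of $v$ and $w$, let $a,b>0$ for all lines of $\Lambda_0$. The end points of $\ell$ differ by $\pm(r-1)v_\ell$, so
$$bw-av=\pm p\,v_\ell .$$
As $v$ and $w$ are in the same class, $w\equiv uv \pmod p$ with $u\not\equiv0$. So $(bu-a)v\equiv0$, that is,
$$a\equiv ub \pmod p .$$

Suppose $p\mid a$ for some line. Then $p\mid b$, and $(a,b)=(p,p)$. Let $(a',b')$ belong to another line of $\Lambda_0$. If one of $a',b'$ equals $p$, so does the other, and then it is the same line, with the same two end points. So $a',b'<p$, and on that line $X+Y\le\max(a',b')<p$. But the first line lies in $X+Y=p$, so the two lines do not meet, a contradiction.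

Hence $1\le a\le p-1$ and $1\le b\le p-1$ for all lines of $\Lambda_0$, and the congruence shows that $a$ determines $b$. Since $(a,b)$ determines the line, $|\Lambda_0|\le p-1=r-2$. Taking $O$ and pairing up $\Lambda_0$ gives
$$\tau\le1+\Big\lceil\frac{r-2}2\Big\rceil=\Big\lceil\frac r2\Big\rceil.\qquad\square$$

## 5. Blocks, packings and savings

We now forget the lattice. Write
$$n=r+1+\delta .$$

**Definition (block).** A block is the set of all lines through a point of degree at least $2$.

Any two lines lie in exactly one common block, namely that of their common point; so two distinct blocks share at most one line. In Example 3 the blocks, by indices, are $124,135,236,456,16,25,34$.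

Each line $v$ lies in at most $r$ blocks, since it has $r$ points, and every other line shares exactly one block with $v$, so $\sum_{E\ni v}(|E|-1)=n-1$. Therefore
$$e(v):=\sum_{E\ni v}(|E|-2)\ \ge\ n-1-r=\delta . \tag{2}$$
Here and below $E$ runs over blocks. In Example 3, $\delta=1$, and each line lies in two blocks of size $3$ and one of size $2$, so $e(v)=2$.

**Definition (packing).** A packing is a family of disjoint sets $S_1,\dots,S_t$ of lines, each contained in a block, with $s_i=|S_i|\ge3$. Its saving is $\sum_i(s_i-2)$. The maximum saving of a packing is denoted $\sigma$. (The empty packing has saving $0$.)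

One point covers each $S_i$, and the other lines are paired, so $\tau\le t+\lceil(n-\sum s_i)/2\rceil$, which says
$$\tau\le\Big\lceil\frac{n-\sigma}2\Big\rceil .$$
With $n=r+1+\delta$ this gives
$$\tau\le\lceil r/2\rceil\quad\text{if }\sigma\ge\delta+1,\ \text{ or if } r \text{ is odd and } \sigma\ge\delta . \tag{3}$$
In Example 3, any two of the four $3$-blocks share a line, so $\sigma=1=\delta$. As $r=4$ is even, (3) just fails.

Small $\delta$ can be handled by hand, using a fact about triples.

**Lemma 5.** Let $\mathcal F$ be a family of $3$-element sets, any two of which meet in exactly one element. Then all sets of $\mathcal F$ contain a common element, or $|\bigcup\mathcal F|\le7$.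

*Proof.* If $\mathcal F$ is empty there is nothing to do. Let $x$ be an element of maximum degree $D$, that is, lying in $D$ sets. Two sets through $x$ share only $x$. So a set avoiding $x$ meets the $D$ sets through $x$ in $D$ distinct elements.

If $D\ge4$, this is impossible for a $3$-set, so all sets contain $x$. If $D=3$, a set avoiding $x$ consists of three such elements, so it lies in the $7$-element union of the three sets through $x$. If $D=2$, let $x\in F_1,F_2$. Each other set avoids $x$ and meets $F_1\setminus\{x\}$ and $F_2\setminus\{x\}$, so it adds at most one element to $F_1\cup F_2$. Each of the two elements of $F_1\setminus\{x\}$ lies in at most one other set, so there are at most two other sets, and the union has at most $5+2=7$ elements. If $D=1$, there is only one set. $\square$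

**Lemma 6.** Let $r\ge5$. Then $\tau\le\lceil r/2\rceil$ if (i) $\delta\le0$; or (ii) $\delta=1$ and $r\ge6$; or (iii) $\delta=2$ and $r$ is odd.

*Proof.* **(i)** If $n\le r$, or $n=r+1$ with $r$ odd, pair up the lines. Let $n=r+1$ with $r$ even, so $\delta=0$; we need to save $1$. By Fact 1 there is a point of degree $1$. The line containing it meets the $r$ other lines in at most $r-1$ points, so some point has degree at least $3$. Thus $\sigma\ge1=\delta+1$, and (3) applies.

**(ii)** If $r$ is odd, (2) gives a block of size at least $3$, so $\sigma\ge1=\delta$ and (3) applies. Let $r$ be even; we need $\sigma\ge2$. Suppose $\sigma\le1$. Then there is no block of size at least $4$, and any two $3$-blocks share a line, hence exactly one line. By (2) every line lies in a $3$-block, so the $3$-blocks cover all $n=r+2\ge8$ lines. By Lemma 5 they all contain a common line $u$. They pairwise share only $u$, so the other $n-1$ lines are partitioned into pairs, and $n$ is odd. But $n=r+2$ is even, a contradiction. So $\sigma\ge2=\delta+1$.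

**(iii)** We need $\sigma\ge2$. Suppose $\sigma\le1$. As in (ii), all blocks have size at most $3$, the $3$-blocks cover all $n=r+3\ge8$ lines, and they share a line $u$. A line $v\ne u$ lies in only one $3$-block, since that block contains both $u$ and $v$. So $e(v)=1<2=\delta$, against (2). So $\sigma\ge2=\delta$, and $r$ is odd. $\square$

Example 3 shows why (ii) asks for $r\ge6$: there $n=6\le7$, and $124,135,236,456$ are pairwise meeting triples without a common element.

## 6. Exchanging packing sets when $r$ is large compared with $\delta$

**Lemma 7.** If $\delta\ge1$ and $r\ge10.5\,\delta+3$, then $\tau\le\lceil r/2\rceil$.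

A first attempt is to take a packing of maximum saving $\sigma\le\delta$ and to look for a contradiction with (2). Let $T$ be the set of lines used by it and $W$ the rest. No block can contain three lines of $W$, so all the excess $e(w)$ of a line $w\in W$ comes from lines of $T$. It is in fact $|T|$ minus the number of blocks in which $w$ is the only line of $W$. Here the attempt stops: $|T|$ can be as large as $3\sigma$, so $e(w)\ge\delta\ge\sigma$ is no contradiction.

The way on is exchange. If $w$ has excess, many blocks consist of some $u\in T$ and two lines of $W$, and such triples can replace packing sets. For instance, let $S_1=\{a,b,c\}$, and let $a$ and $b$ lie in blocks containing $\{a,w_1,w_2\}$ and $\{b,w_3,w_4\}$ with four different $w_k\in W$. Replacing $S_1$ by these two triples raises the saving from $1$ to $2$. So at most $s_i-2$ lines of $S_i$ can be rich in such blocks. We separate a set $B$ of at most $\sigma$ rich lines of $T$ from the poor rest $N$. The lines of $N$ together contribute little excess, those of $B$ contribute at most $b=|B|$ to each $w$, and this does not suffice for many lines $w$, except when $b=\delta$, where parity decides.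

*Proof of Lemma 7.* Suppose $\tau>\lceil r/2\rceil$. By (3), $\sigma\le\delta$, and $\sigma\le\delta-1$ if $r$ is odd.

**Step 1: a maximum packing.** We fix the objects and record what maximality says at once. Fix a packing $S_1,\dots,S_t$ of maximum saving $\sigma$. By (2) and $\delta\ge1$ there is a block of size at least $3$, so $\sigma\ge1$ and $t\ge1$. Let $T=\bigcup S_i$, and let $W$ be the set of the remaining lines. As each $S_i$ saves at least $1$, we have $t\le\sigma$ and
$$|T|=\sum s_i=\sigma+2t,\qquad \sigma+2\le|T|\le3\sigma .$$

**(P1)** *Every block meets $W$ in at most two lines.* Otherwise three lines of $W$ in it could be added as a new set.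

**(P2)** *A block meeting $W$ contains at most one line of each $S_i$.* A block with two lines of $S_i$ is the unique block containing these two, hence it contains $S_i$, and a line of $W$ in it could be added to $S_i$.

Call a block $E$ type 1 if $|E\cap W|=2$ and $E\cap T\ne\emptyset$, and type 2 if $|E\cap W|=1$. In the latter case $E\cap T\ne\emptyset$, since $|E|\ge2$. For $u\in T$ let $d(u)$ be the number of type 1 blocks containing $u$. Blocks through $u$ share only $u$, so their $W$-parts are disjoint. Hence:
$$\text{if } Z\subset W \text{ and } |Z|<d(u), \text{ some type 1 block through } u \text{ has } W\text{-part disjoint from } Z. \tag{4}$$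
To realize a set $X\subset T$ means to choose for each $u\in X$ a type 1 block $E_u$ through $u$ such that the triples $\{u\}\cup(E_u\cap W)$ are pairwise disjoint. To realize $X$ avoiding $Z\subset W$ means that, moreover, these triples are disjoint from $Z$. Each triple lies in a block, so it may be used in a packing. If a set can be realized avoiding $Z$, so can each of its subsets.

**Step 2: the rich lines.** We define $B$ so that it can always be realized with some room to spare. Order $T=\{u_1,u_2,\dots\}$ with $d(u_1)\ge d(u_2)\ge\cdots$. Let $b$ be the largest integer with $0\le b\le\sigma$ and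
$$d(u_j)\ge2(\sigma-j)+3\quad\text{for all }1\le j\le b .$$
Put $B=\{u_1,\dots,u_b\}$ and $Y=\sigma-b\ge0$.

**(P3)** *If $Z\subset W$ and $|Z|\le2Y+2$, then $B$ can be realized avoiding $Z$.* Choose blocks for $u_b,u_{b-1},\dots,u_1$ in turn, the poorest first. At $u_j$, the forbidden lines of $W$ are those of $Z$ and the $2(b-j)$ already used, at most
$$2Y+2+2(b-j)=2(\sigma-j)+2<d(u_j)$$
in number. By (4) there is a choice.

**(P4)** *$d(u)\le2Y$ for $u\in T\setminus B$.* If $b<\sigma$, maximality of $b$ gives $d(u_{b+1})\le2(\sigma-b-1)+2=2Y$, and $d(u)\le d(u_{b+1})$. If $b=\sigma$, then $Y=0$. Suppose $d(u)\ge1$. Take a type 1 block through $u$ with $W$-part $Z$, $|Z|=2$, and realize $B$ avoiding $Z$ by (P3). Together with $\{u\}\cup Z$ this gives $\sigma+1$ disjoint triples, a packing of saving $\sigma+1$, a contradiction.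

**Step 3: how $B$ sits in the sets $S_i$.** We show that each $S_i$ keeps at least two poor lines, and that these are poor in total.

**(P5)** *$b_i:=|B\cap S_i|\le s_i-2$.* Otherwise replace $S_i$ by the at least $s_i-1$ triples realizing $B\cap S_i$. They use only lines of $S_i$ and $W$, so they are disjoint from the other $S_j$, and the saving increases.

Put $f_i=s_i-2-b_i\ge0$. Then $\sum f_i=\sigma-b=Y$. Put $N_i=S_i\setminus B$, so $|N_i|=f_i+2$, and $N=\bigcup N_i=T\setminus B$. Call $S_i$ full if $f_i=0$.

**(P6)** $\displaystyle\sum_{u\in N_i}d(u)\le2f_i(Y+2)$. Order $N_i=\{x_1,\dots,x_{f_i+2}\}$ by non-increasing $d$. We claim that some $j\in\{1,\dots,f_i+1\}$ has $d(x_j)\le2(f_i+1-j)$. If not, choose blocks greedily for $x_{f_i+1},x_{f_i},\dots,x_1$. At $x_j$, exactly $2(f_i+1-j)<d(x_j)$ lines of $W$ have been used, so (4) gives a choice. This realizes $\{x_1,\dots,x_{f_i+1}\}$ using $2(f_i+1)\le2Y+2$ lines of $W$. By (P3) we also realize $B\cap S_i$ avoiding these lines. We get $f_i+1+b_i=s_i-1$ disjoint triples, which can replace $S_i$ and increase the saving, a contradiction.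

Put $g=f_i+1-j$, so $0\le g\le f_i\le Y$. The $j-1=f_i-g$ lines before $x_j$ have $d\le2Y$ by (P4). The other $g+2$ lines have $d\le d(x_j)\le2g$. Hence
$$\sum_{u\in N_i}d(u)\le2Y(f_i-g)+2g(g+2)\le2Y(f_i-g)+2g(Y+2)=2Yf_i+4g\le2f_i(Y+2).$$

**(P7)** *A type 2 block contains at most one line of the union of the $N_i$ with $S_i$ full.* Suppose it contains $x\in N_i$ and $y\in N_j$, $x\ne y$, with $S_i,S_j$ full. By (P2), $i\ne j$. Let $w$ be its line in $W$. Realize $B\cap(S_i\cup S_j)$ avoiding $w$, by (P3). Since $b_i=s_i-2$ and $b_j=s_j-2$, this gives $(s_i-2)+(s_j-2)$ triples. Together with $\{x,y,w\}$, which is disjoint from them because $x,y\notin B$, they replace $S_i,S_j$. The saving increases by $1$, a contradiction.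

**Step 4: counting the excess of $W$.** We compare (2), summed over $W$, with what $N$ can supply. Let $w\in W$, and let $q(w)$ be the number of type 2 blocks containing $w$. By (P1), a block $E\ni w$ has $|E\cap W|=2$, and then $|E|-2=|E\cap T|$; or $|E\cap W|=1$, and then $|E|-2=|E\cap T|-1$. Each $u\in T$ lies in exactly one block with $w$. Summing over the blocks through $w$, we get $e(w)=|T|-q(w)$. Put $\nu(E)=|E\cap N|$. Each $u\in N$ lies in exactly one block with $w$, which is of type 1 or type 2, and $|N|=|T|-b$. So (2) gives
$$\delta-b\le e(w)-b=|N|-q(w)=\sum_{\substack{E\ni w\\ \text{type }1}}\nu(E)+\sum_{\substack{E\ni w\\ \text{type }2}}(\nu(E)-1).$$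
Sum over $w\in W$. A type 1 block is counted for its two lines of $W$, a type 2 block once, so
$$(\delta-b)|W|\le2\sum_{u\in N}d(u)+\sum_{E\text{ type }2}\max(\nu(E)-1,0). \tag{5}$$

By (P6) and $\sum f_i=Y$, the first term on the right is at most $4Y(Y+2)$.

For the second term, $\max(\nu-1,0)\le\binom\nu2$, so it is at most the number of pairs $\{x,y\}\subset N$ contained in type 2 blocks; each pair lies in only one block. By (P2) such $x,y$ come from different sets $S_i,S_j$, and by (P7) these are not both full. A full set has $b_i=s_i-2\ge1$, so there are at most $b$ full sets, and their $N_i$, of size $2$ each, have total size at most $2b$. A non-full set has $|N_i|=f_i+2\le3f_i$, and the sum of these is at most $3Y$. Pairs with exactly one line from a full set number at most $3Y\cdot2b$. Pairs from two non-full sets number at most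
$$9\sum_{i<j}f_if_j=\tfrac92\Big(Y^2-\sum f_i^2\Big)\le\tfrac92(Y^2-Y),$$
since $\sum f_i^2\ge\sum f_i=Y$ for non-negative integers $f_i$. So the second term is at most $6bY+\frac92(Y^2-Y)$. Adding both terms,
$$(\delta-b)|W|\le4Y^2+8Y+6bY+4.5\,Y^2-4.5\,Y=Y(8.5\,Y+6b+3.5). \tag{6}$$

**Step 5: the case $b<\delta$.** Here (6) makes $n$ too small. We have $0\le Y=\sigma-b\le\delta-b$, so (6) gives $|W|\le8.5Y+6b+3.5$. With $|T|\le3\sigma=3(Y+b)$,
$$n=|W|+|T|\le11.5\,Y+9b+3.5\le11.5\,\sigma+3.5\le11.5\,\delta+3.5 .$$
But $n=r+1+\delta\ge11.5\,\delta+4$, a contradiction.

**Step 6: the case $b=\delta$.** Here (6) says nothing, and we use parity. Since $b\le\sigma\le\delta$, we have $b=\sigma=\delta$ and $Y=0$. Moreover $r$ is even, since for odd $r$ we have $\sigma\le\delta-1$.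

No three lines $x,y,z\notin B$ are concurrent. If they were, they would lie in a block, and by (P1) at most two of them would be in $W$. By (P3), where now $2Y+2=2$, we could realize $B$ avoiding $\{x,y,z\}\cap W$. These $b=\delta$ triples use only lines of $B$ and $W$, so they are disjoint from $\{x,y,z\}$. Together with $\{x,y,z\}$ they would have saving $\delta+1>\sigma$, a contradiction.

So every block has at most two lines outside $B$. Let $v\notin B$. A block $E\ni v$ has $|E|-2=|E\cap B|-1$ if $E\setminus B=\{v\}$, and $|E|-2=|E\cap B|$ if $E\setminus B$ has two elements. Each of the $\delta$ lines of $B$ lies in exactly one block with $v$. Therefore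
$$e(v)=\delta-\#\{E\ni v: E\setminus B=\{v\}\}.$$
By (2), $e(v)\ge\delta$, so the subtracted number is $0$: every block through a line $v\notin B$ contains exactly two lines outside $B$. Take $u\in B$, which exists as $b=\delta\ge1$. Every line outside $B$ lies in exactly one block with $u$. So the blocks through $u$ partition the $n-\delta=r+1$ lines outside $B$ into pairs. Hence $r$ is odd, a contradiction. $\square$

## 7. Prime gaps, and the proof of Theorem A

Let $r\ge5$. By Lemma 1 we may assume that the system is reduced, and we may assume $\tau\ge4$, since otherwise $\tau\le3\le\lceil r/2\rceil$. Let $q$ be the least prime with $q\ge r$. Lemma 3 gives $n\le q+1$, and $n\le2p'+2$ for every prime $p'$ with $r/2\le p'<r$. In terms of $\delta=n-r-1$,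
$$\delta\le q-r;\qquad \delta\le2p'+1-r\ \text{ for every prime } p' \text{ with } r/2\le p'<r. \tag{7}$$

**Step 1: $r$ close to a prime.** This disposes of all $r$ except those well inside a long prime gap.

* If $q=r$, then $\delta\le0$, and Lemma 6(i) applies.
* If $q=r+1$, then $r\ge6$ and $\delta\le1$, and Lemma 6(i),(ii) applies.
* If $q=r+2$, then $r$ is odd, $r\ge9$ (as $5$ and $7$ are prime), and $\delta\le2$; Lemma 6 applies.
* If $r-1$ is prime, Proposition 4 applies.

What is left are the $r$ with $p+2\le r\le q'-3$, where $p<q'$ are consecutive primes. Then $q'-p\ge5$, and since both are odd, $q'-p\ge6$. For these $r$ we use Lemma 6(i) if $\delta\le0$. Otherwise we check $r\ge10.5\,\delta+3$ and apply Lemma 7. Since this condition is monotone in $\delta$, it is enough to check it at an upper bound for $\delta$. For $\delta=1,\dots,10$ the values of $10.5\,\delta+3$ are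
$$13.5,\ 24,\ 34.5,\ 45,\ 55.5,\ 66,\ 76.5,\ 87,\ 97.5,\ 108 .$$

**Step 2: $r\le117$.** Here we go through the list. The pairs of consecutive primes below $128$ with gap at least $6$ are
$$(23,29),(31,37),(47,53),(53,59),(61,67),(73,79),(83,89),(89,97),(113,127).$$
The remaining $r$, with the bounds from (7), are:

* $r=25,26$: $p'=13$ gives $\delta\le2,1$; and $25\ge24$, $26\ge13.5$.
* $r=33,34$: $p'=17$ gives $\delta\le2,1$; and $33\ge24$, $34\ge13.5$.
* $r=49,55,63,75,85$: $\delta\le q-r=4$; and $r\ge49\ge45$.
* $r=50,56,64,76,86$: $\delta\le q-r=3$; and $r\ge50\ge34.5$.
* $r=91,92,93,94$: $\delta\le q-r=6,5,4,3$; and $r\ge91\ge66$.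
* $r=115,116$: $p'=59$ gives $\delta\le4,3$; and $r\ge115\ge45$.
* $r=117$: $\delta\le127-117=10$; and $117\ge108$.

**Step 3: $r\ge118$.** Here a theorem on primes in short intervals suffices. By Rohrbach–Weis (*Zum finiten Fall des Bertrandschen Postulats*, J. reine angew. Math. 214/215 (1964) 432–440), for $r\ge118$ there is a prime between $r$ and $14r/13$. So $\delta\le q-r\le r/13$ and
$$10.5\,\delta+3\le\frac{10.5}{13}\,r+3\le r ,$$
the last inequality because it amounts to $2.5\,r\ge39$. Lemma 7 applies, and Theorem A is proved. $\blacksquare$

**The prime input by another route.** Step 3 can also be done with the estimates of Rosser–Schoenfeld (Illinois J. Math. 6 (1962), Theorems 9 and 10) for $\theta(x)=\sum_{p\le x}\log p$: $\theta(x)<1.01624\,x$ for $x>0$, and $\theta(x)>0.98\,x$ for $x\ge7481$. For $r\ge7481$ they give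
$$\theta(1.04r)>0.98\cdot1.04\,r>1.019\,r>\theta(r),$$
so there is a prime in $(r,1.04r]$, whence $\delta\le q-r\le0.04r$ and $10.5\,\delta+3\le0.42r+3\le r$.

For $118\le r\le127$ we have $\delta\le127-r\le9$ and $r\ge97.5$. For $127<r\le7537$ use the primes

127, 139, 151, 163, 179, 193, 211, 229, 251, 271, 293, 317, 347, 379, 409, 443, 479, 523, 571, 619, 677, 739, 809, 883, 967, 1051, 1151, 1259, 1373, 1499, 1637, 1789, 1951, 2137, 2341, 2557, 2801, 3067, 3359, 3677, 4027, 4409, 4817, 5273, 5749, 6287, 6883, 7537.

Consecutive members $q_i,q_{i+1}$ of this list satisfy
$$21q_{i+1}\le23q_i+17 ,$$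
as one checks pair by pair; among the tightest are $21\cdot967=20307\le20309+17$ and $21\cdot2137=44877\le44873+17$. If $q_i<r\le q_{i+1}$, then $\delta\le q-r\le q_{i+1}-r$. The condition $10.5(q_{i+1}-r)+3\le r$ reads $10.5\,q_{i+1}+3\le11.5\,r$. Its worst case is $r=q_i+1$, where, after doubling, it becomes exactly the displayed inequality. So Lemma 7 (or Lemma 6(i), if $\delta\le0$) applies again.

## 8. The exact values of $f(r)$

*Proof of Theorem B.* The upper bounds come from Theorem A, Fact 1 and a direct argument for $r=2$; the lower bounds come from the three examples of Section 1.

**The case $r\ge5$.** Theorem A gives $f(r)\le\lceil r/2\rceil$. The tangent system of Example 2 has $r$ lines and all degrees at most $2$, so it has $\tau=\lceil r/2\rceil$. Hence $f(r)=\lceil r/2\rceil$.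

**The case $r=4$.** Fact 1 gives $\tau\le r-1=3$, and Example 3 has $\tau=3$. So $f(4)=3$.

**The case $r=3$.** Fact 1 gives $\tau\le2$, and Example 2 with $r=3$ has $\tau=\lceil3/2\rceil=2$. So $f(3)=2$.

**The case $r=2$.** All lines meet any fixed line, so its two points form a transversal and $\tau\le2$. Example 1 has $\tau=2$. So $f(2)=2$. $\blacksquare$
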